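# Countable quantifiers do not recognize real spectra of size $\aleph_1$

## 1. Countable lattices: one first-order sentence suffices

Let $A$ be a commutative unital ring. A point $p$ of its **real spectrum** $X=\operatorname{Spec}_rA$ is a prime ideal $\operatorname{supp}p$ of $A$ together with a total order that makes $A(p):=A/\operatorname{supp}p$ an ordered domain; equivalently, an ordering of the fraction field of $A(p)$. For $f\in A$ we write $f(p)$ for the class of $f$ in $A(p)$. The sets $\{f_1>0,\dots,f_n>0\}=\{p: f_1(p)>0,\dots,f_n(p)>0\}$ form a basis of a topology in which they are compact, and $X$ is a spectral space. We write $\Phi(A)$ for the lattice of compact open subsets of $X$. Its elements are the finite unions of basic sets, and it is a bounded distributive lattice.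

Three examples can be done by hand.

* If $A$ is a real closed field, the only prime is $0$ and there is only one ordering. So $\Phi(A)$ is the two-element lattice.
* If $A=\mathbb R\times\mathbb R$, there are two points, separated by idempotents, and $\Phi(A)$ is the four-element Boolean lattice.
* Let $F$ be the real closed field of real Puiseux series in $t$, and $V$ the ring of series with no negative exponents. Its primes are $0$ and the maximal ideal $\mathfrak m$. Nonnegative elements of $V$ are squares in $V$, so each residue ring has at most one ordering, and in fact it has one: there are two points $z_0,z_{\mathfrak m}$. If $f(z_{\mathfrak m})>0$, then $f$ has positive constant term, so $f(z_0)>0$. Since $\{t>0\}=\{z_0\}$, the open sets are $\varnothing\subset\{z_0\}\subset X$, and $\Phi(V)$ is a three-element chain.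

Which lattices occur? Call a bounded distributive lattice **completely normal** if
$$(\forall a,b)(\exists x,y)\quad a\vee b=a\vee y=x\vee b\ \text{ and }\ x\wedge y=0. \tag{1}$$
Every chain is completely normal: if $a\le b$, take $x=0$, $y=b$. The five-element lattice $0<c<a,b<1$ with $a\wedge b=c$, $a\vee b=1$ is not: $a\vee y=1$ forces $y\ge b$, and $x\vee b=1$ forces $x\ge a$, so $x\wedge y\ge c>0$. We use two facts.

* **Fact (a).** Every $\Phi(A)$ is completely normal.
* **Fact (b).** Every countable completely normal bounded distributive lattice is isomorphic to some $\Phi(A)$.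

**Proposition 1.1.** Among countable bounded lattices, the copies of the $\Phi(A)$ are exactly the models of one first-order sentence.

*Proof.* The sentence is the conjunction of distributivity and (1). If $L\cong\Phi(A)$, it holds by (a). If it holds in a countable $L$, then $L\cong\Phi(A)$ for some $A$ by (b). $\square$

What changes when we allow size $\aleph_1$? Fact (b) is no longer available. The following is known.

* **Fact (c).** There is an Abelian $\ell$-group $G$ of size $\aleph_1$ whose lattice of principal $\ell$-ideals is not a homomorphic image of any $\Phi(A)$. A homomorphic image of some $\Phi(A)$ of cardinality $\aleph_1$ need not be isomorphic to any $\Phi(A')$.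
* **Fact (d)** (Mellor–Tressl). The class of all copies of all $\Phi(A)$ is not the class of models of any class of $\mathscr L_{\infty\lambda}$ sentences, for any fixed $\lambda$.
* **Fact (e).** A distributive $0$-lattice $D$ with $|D|\le\aleph_1$ is isomorphic to the lattice of principal $\ell$-ideals of some Abelian $\ell$-group if and only if $D$ is completely normal and has countably based differences.

Here an Abelian $\ell$-group is an Abelian group with a translation-invariant lattice order, an $\ell$-ideal is a convex subgroup closed under $\vee$ and $\wedge$, and it is principal if one element generates it; for $G=\mathbb Z$ the principal $\ell$-ideals are $\{0\}$ and $\mathbb Z$. The lattice $D$ has **countably based differences** if for all $a,b\in D$ the set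
$$a\ominus b:=\{x\in D: a\le b\vee x\}$$
has a countable coinitial subset $C$, meaning that every element of $a\ominus b$ lies above some element of $C$. Every chain with $0$ has this property, since $a\ominus b$ has a least element ($0$ if $a\le b$, and $a$ otherwise). Here is a lattice without it: the finite and the cofinite subsets of $\omega_1$, together with the sets $C\cup\{*\}$, $C$ cofinite in $\omega_1$, under $\cup$ and $\cap$. For $a=\omega_1\cup\{*\}$ and $b=\omega_1$, $a\ominus b$ consists of all the sets $C\cup\{*\}$. Given countably many cofinite $C_n$, pick $\xi\in\bigcap_nC_n$. Then $(\omega_1\setminus\{\xi\})\cup\{*\}$ lies above no $C_n\cup\{*\}$.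

The logic $\mathscr L_{\omega_1\omega_1}$, in the language $(\vee,\wedge,0,1)$, allows countable conjunctions and disjunctions, and quantification over countably many variables at once. For example, $\exists(x_n)_{n<\omega}\,\forall y\,\bigvee_n y=x_n$ says "countable". Having countably based differences is expressible in $\mathscr L_{\omega_1\omega_1}$. More generally $\mathscr L_{\infty\kappa}$ allows arbitrary set-sized conjunctions and disjunctions and quantification over fewer than $\kappa$ variables at once, so $\mathscr L_{\omega_1\omega_1}\subseteq\mathscr L_{\infty\omega_1}$. The question, from Miroslav Ploscica and Friedrich Wehrung, "A solution to the MV-spectrum Problem in size aleph one", arXiv:2303.18137 (2023), is this: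

> Is there an $\mathscr L_{\omega_1\omega_1}$ sentence $\sigma$ such that a bounded lattice $L$ with $|L|\le\aleph_1$ satisfies $\sigma$ if and only if $L\cong\Phi(A)$ for some $A$?

Fact (e) suggests trying $\sigma=$ "distributive, completely normal, with countably based differences", and, if that fails, adding further axioms of this kind. We shall see that no choice works. Everything is in ZFC. Write $s=^*t$ if $s,t$ are functions with the same domain that differ at only finitely many points. For a regular uncountable cardinal $\kappa$ consider the statement

> $(\ast)_\kappa$: there are maps $e_\alpha:\alpha\to\mathbb Z$ $(\alpha<\kappa)$ with $e_\beta|_\alpha=^*e_\alpha$ for $\alpha\le\beta<\kappa$, such that no $f:\kappa\to\mathbb Z$ satisfies $f|_\alpha=^*e_\alpha$ for all $\alpha<\kappa$.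

**Theorem A.** There are bounded distributive lattices $D_0,D_1$, both of cardinality $\aleph_1$, such that

1. $D_0$ and $D_1$ satisfy the same $\mathscr L_{\infty\omega_1}$ sentences;
2. $D_1\cong\Phi(A)$ for some commutative unital ring $A$ (for any prescribed countable formally real field $k_0$, the lattices can be chosen so that $A$ is a $k_0$-algebra);
3. $D_0$ is not a homomorphic image of any $\Phi(A')$; in particular $D_0\not\cong\Phi(A')$ for all $A'$;
4. both $D_0$ and $D_1$ are isomorphic to lattices of principal $\ell$-ideals of Abelian $\ell$-groups.

**Corollary.** No $\mathscr L_{\omega_1\omega_1}$ sentence, and no class of $\mathscr L_{\infty\omega_1}$ sentences, characterizes the isomorphic copies of the $\Phi(A)$ among bounded lattices of cardinality $\le\aleph_1$. The same holds for every class $\mathcal C$ of lattices containing all copies of the $\Phi(A)$ and contained in the class of homomorphic images of the $\Phi(A)$.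

*Proof from Theorem A.* The first assertion is the case where $\mathcal C$ is the class of copies. If $\Sigma$ characterized $\mathcal C$ in size $\le\aleph_1$, then $D_1\models\Sigma$ by (2), so $D_0\models\Sigma$ by (1), so $D_0\in\mathcal C$, contradicting (3). $\square$

**Theorem B.**

* (B1) If $\kappa$ is regular uncountable and $(\ast)_\kappa$ holds, there are $\mathscr L_{\infty\kappa}$-equivalent bounded distributive lattices $D_0,D_1$ of cardinality $\kappa$ with $D_1\cong\Phi(A)$ for some $A$ and $D_0$ not a homomorphic image of any $\Phi(A')$.
* (B2) For every infinite regular $\lambda$ there are $\mathscr L_{\infty\lambda}$-equivalent bounded distributive lattices $D_0,D_1$ with $|D_1|=\lambda$, $|D_0|=\lambda^+$, $D_1\cong\Phi(A)$ for some $A$, and $D_0$ not a homomorphic image of any $\Phi(A')$. This reproves fact (d), with counterexamples of size $\lambda^+$.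
* (B3) Among countable lattices the $\Phi(A)$ are first-order definable. Among lattices of size $\le\aleph_1$ they are definable by one $\mathscr L_{\infty\omega_2}$ sentence.

The statement $(\ast)_{\omega_1}$ is a theorem of ZFC (Lemma 10.1). For regular $\kappa>\omega_1$, non-definability by $\mathscr L_{\infty\kappa}$ within size $\le\kappa$ is proved here only under $(\ast)_\kappa$; within size $\le\kappa^+$ it follows in ZFC from (B2).

*Proof of (B3).* The first half is Proposition 1.1. For the second, let $|L|\le\aleph_1$ and enumerate $L$, possibly with repetitions, as $(a_\xi)_{\xi<\omega_1}$. Let $\sigma_L$ be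
$$\exists(x_\xi)_{\xi<\omega_1}\Bigl[\forall y\bigvee_\xi y=x_\xi\ \wedge\ \delta_L(\bar x)\Bigr],$$
where $\delta_L$ is the conjunction of all atomic and negated atomic formulas true of $(a_\xi)$. The models of $\sigma_L$ are exactly the copies of $L$. Take the disjunction of the $\sigma_L$ over a set of representatives of the isomorphism types of the $\Phi(A)$ of size $\le\aleph_1$. $\square$

So the size bound $\aleph_1$ and the quantifier bound $\omega_1$ in the Corollary are both sharp.

## 2. Stacking a chain on a connected lattice

For a bounded lattice $E$ with top $e$ and a chain $\Lambda$, let $\Lambda^+=\Lambda\cup\{\infty\}$ with a new top $\infty$, and let $E\oplus\Lambda^+$ be the disjoint union, ordered so that every element of $E$ is strictly below every element of $\Lambda^+$. It is a bounded lattice, and it is distributive if $E$ is.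

Our two lattices will be $D_i=E\oplus\Lambda_i^+$ with the same $E$ and two chains. This divides the work into three tasks: find a condition on $(E,\Lambda)$ necessary for $E\oplus\Lambda^+$ to be a quotient of some $\Phi(A)$ (Sections 3 and 4); realize every chain over some $E$ (Sections 5 to 7); and find chains that the logic does not distinguish although the condition does (Sections 8 to 11).

**Definition.** A bounded lattice $E$ with top $e$ is **admissible** if

* (C) $x\wedge y=0$ and $x\vee y=e$ imply $x=0$ or $y=0$;
* (I) there are incomparable $a,b\in E$ with $a\vee b=e$.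

Condition (C) is connectedness. The finite unions of open intervals of $\mathbb R$ form an admissible lattice: (C) holds as $\mathbb R$ is connected, and $(-\infty,1)$, $(0,\infty)$ witness (I). A chain fails (I). The four-element Boolean lattice fails (C).

We shall prove that if $E$ is admissible and $E\oplus\Lambda^+$ is a quotient of some $\Phi(A)$, then $\Lambda$ maps strictly increasingly into $E$.

## 3. Compact open sets as positivity sets of one function

To do algebra with elements of $\Phi(A)$ we want each of them in the form $\{\varphi>0\}$. Elements of $A$ are not enough. In $A=\mathbb R[x,y]$ the quadrant $\{x>0,\,y>0\}$ is not $\{f>0\}$ for a polynomial $f$: looking at points of $\mathbb R^2$, $f$ would vanish on the positive $x$-axis by continuity, so $f=y^mg$ with $m\ge1$ and $y\nmid g$. Since $f>0$ above the positive $x$-axis and $f\le0$ below it, $m$ is odd. Then $f$ also changes sign across the negative $x$-axis at points where $g\ne0$, so $f>0$ somewhere outside the quadrant. The remedy is to allow $\max$ and $\min$.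

We recall facts about spectral spaces (Hochster, *Prime ideal structure in commutative rings*, Trans. AMS 142 (1969)). *Constructible* means a Boolean combination of compact open sets.

* **(H1)** The patch topology, generated by the constructible sets, is compact and finer than the spectral topology.
* **(H2)** A patch-closed set $C$ closed under specialization is closed. Indeed, if $x\in\overline C$, the sets $W\cap C$, with $W\ni x$ compact open, are patch-closed with the finite intersection property, so some $y\in C$ lies in every such $W$. Then $x\in\overline{\{y\}}$, so $x\in C$.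
* **(H3)** For every prime ideal $J$ of the lattice $\Phi(A)$ there is $p\in X$ with $J=\{W\in\Phi(A):p\notin W\}$. Indeed, if $W_1,\dots,W_m\notin J$ and $W_1',\dots,W'_n\in J$, then $\bigcap W_i\notin J$ and $\bigcup W'_j\in J$, so $\bigcap W_i\not\subseteq\bigcup W_j'$. Thus the sets $W\notin J$ and $X\setminus W$ $(W\in J)$ have the finite intersection property, and (H1) gives a common point $p$.

Suppose $q\in\overline{\{p\}}$. Then $f(q)>0\Rightarrow f(p)>0$ for all $f\in A$. Applying this to $\pm f$ we get $\operatorname{supp}p\subseteq\operatorname{supp}q$ and $f(p)\ge0\Rightarrow f(q)\ge0$. So the natural map $\pi_{pq}:A(p)\to A(q)$ is an order-preserving ring homomorphism of totally ordered rings, and it preserves $\max$ and $\min$.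

Let $\mathcal F$ be the least subset of $\prod_{p\in X}A(p)$ that contains all $\hat f=(f(p))_p$, $f\in A$, and is closed under pointwise $+,-,\cdot,\max,\min$.

**Lemma 3.1.**
(i) If $\varphi\in\mathcal F$ and $q\in\overline{\{p\}}$, then $\varphi(q)=\pi_{pq}(\varphi(p))$; so $\varphi(q)>0\Rightarrow\varphi(p)>0$.
(ii) $\{\varphi>0\}\in\Phi(A)$ for all $\varphi\in\mathcal F$.
(iii) Every $W\in\Phi(A)$ equals $\{\varphi>0\}$ for some $\varphi\in\mathcal F$ with $\varphi(p)\ge0$ for all $p$.

*Proof.* (i) The equality follows by induction on the construction of $\varphi$, since $\pi_{pq}$ preserves all five operations. If $\varphi(p)\le0$, then $\varphi(q)=\pi_{pq}(\varphi(p))\le0$.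

(ii) By induction, for each $\varphi$ there is a finite partition of $X$ into constructible sets on each of which $\varphi$ coincides with some $\hat f$: for a binary operation take a common refinement, and for $\max$ and $\min$ of $\hat f,\hat g$ split further along $\{f-g>0\}$ and its complement. So $\{\varphi>0\}$ is constructible. Its complement is constructible and, by (i), closed under specialization, hence closed by (H2). So $\{\varphi>0\}$ is open. It is patch-closed, hence patch-compact by (H1), hence compact in the coarser spectral topology.

(iii) Write $W=\bigcup_i\bigcap_j\{f_{ij}>0\}$, finite, with nonempty inner families (use $f=1$ if necessary). Take $\varphi=\max(0,\max_i\min_j\hat f_{ij})$, and $\varphi=0$ for the empty union. $\square$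

## 4. A stacked chain embeds into its connected base

**Proposition 4.1.** Let $E$ be admissible, $\Lambda$ a chain, $D=E\oplus\Lambda^+$. If $D$ is a homomorphic image of some $\Phi(A)$, then there is a strictly increasing map $\Lambda\to E$.

The picture is as follows. The elements $\lambda\in\Lambda$ will become functions $\varphi_\lambda$ that are positive on all of $[e]$, the part of the spectrum belonging to $E$, and the stacking will force $\varphi_\lambda<\varphi_\mu$ there for $\lambda<\mu$. Two functions $\alpha,\beta$ representing $a,b$ give a ratio $\beta/\alpha$ that runs from $0$ to $\infty$ on the connected $[e]$. So the sets $\{\beta/\alpha<\varphi_\lambda\}$ should grow strictly with $\lambda$.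

**Step 1: represent $D$ by subsets of $X$.** Let $\psi:\Phi(A)\to D$ be a surjective lattice homomorphism. It preserves $0$ and $1$, and $D$ is distributive. For each prime ideal $P$ of $D$, $\psi^{-1}P$ is a prime ideal of $\Phi(A)$. By (H3) pick $p_P\in X$ with
$$p_P\in W\iff\psi(W)\notin P\qquad(W\in\Phi(A)).\tag{2}$$
Let $Y$ be the set of all $p_P$, and for $d\in D$ put $[d]=W\cap Y$ for any $W$ with $\psi(W)=d$. By (2), $p_P\in[d]\iff d\notin P$, so $[d]$ is well defined. Clearly $[d\vee d']=[d]\cup[d']$, $[d\wedge d']=[d]\cap[d']$, $[0]=\varnothing$. By the prime ideal theorem for distributive lattices, $d\le d'\iff[d]\subseteq[d']$.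

If $P\subseteq Q$ are prime ideals of $D$, every compact open set containing $p_Q$ contains $p_P$ by (2). So $p_Q\in\overline{\{p_P\}}$.

**Step 2: choose functions.** Take $a,b$ as in (I). By surjectivity of $\psi$ and Lemma 3.1(iii) choose everywhere nonnegative $\alpha,\beta,\varphi_\lambda\in\mathcal F$ $(\lambda\in\Lambda)$ with
$$\{\alpha>0\}\cap Y=[a],\quad\{\beta>0\}\cap Y=[b],\quad\{\varphi_\lambda>0\}\cap Y=[\lambda].$$

**Step 3: compare the $\varphi_\lambda$ on $[e]$.** We claim that for $p\in[e]$,
$$\varphi_\lambda(p)>0\ \ (\lambda\in\Lambda),\qquad \varphi_\lambda(p)<\varphi_\mu(p)\ \ (\lambda<\mu\text{ in }\Lambda).\tag{3}$$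
As $e<\lambda$, we have $p\in[\lambda]$, so $\varphi_\lambda(p)>0$. Write $p=p_P$ with $e\notin P$. Since $P$ is a lower set and everything in $\Lambda^+$ is above $e$, $P\subseteq E$. The set $Q=\{d:d\le\lambda\}$ is a proper ideal. It is prime, because elements outside $Q$ lie in the chain $\Lambda^+$ strictly above $\lambda$, and so does the meet of two of them. Now $P\subseteq E\subseteq Q$, so $q=p_Q\in\overline{\{p\}}$. Also $q\in[\mu]\setminus[\lambda]$, so $\varphi_\lambda(q)=0<\varphi_\mu(q)$. By Lemma 3.1(i) applied to $\varphi_\mu-\varphi_\lambda\in\mathcal F$, $(\varphi_\mu-\varphi_\lambda)(p)>0$.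

**Step 4: cut $[e]$ along $\beta=\varphi_\lambda\alpha$.** By Lemma 3.1(ii) we may put $w_\lambda=\psi(\{\varphi_\lambda\alpha-\beta>0\})$ and $w'_\lambda=\psi(\{\beta-\varphi_\lambda\alpha>0\})$. So $[w_\lambda]=Y\cap\{\varphi_\lambda\alpha>\beta\}$ and $[w_\lambda']=Y\cap\{\varphi_\lambda\alpha<\beta\}$. Then:

* (a) $w_\lambda\le a$, $w'_\lambda\le b$, so both are in $E$; and $w_\lambda\wedge w'_\lambda=0$. Indeed $\varphi_\lambda\alpha>\beta\ge0$ forces $\alpha>0$, and $\beta>\varphi_\lambda\alpha\ge0$ forces $\beta>0$. The two sets are disjoint.
* (b) $w_\lambda\ne0\ne w'_\lambda$. As $a\not\le b$, pick $p\in[a]\setminus[b]\subseteq[e]$. Then $\varphi_\lambda(p)\alpha(p)>0=\beta(p)$ by (3). As $b\not\le a$, pick $p\in[b]\setminus[a]$. Then $\beta(p)>0=\varphi_\lambda(p)\alpha(p)$.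
* (c) If $\lambda<\mu$, then $w_\lambda\le w_\mu$. For $p\in[w_\lambda]\subseteq[e]$, (3) gives $\varphi_\mu\alpha\ge\varphi_\lambda\alpha>\beta$ at $p$.
* (d) If $\lambda<\mu$, then $w_\mu\vee w'_\lambda=e$. Let $p\in[e]=[a]\cup[b]$ with $p\notin[w'_\lambda]$, so $\varphi_\lambda\alpha\ge\beta$ at $p$. If $\alpha(p)=0$, then $\beta(p)=0$, contradicting $p\in[a]\cup[b]$. So $\alpha(p)>0$, and $\varphi_\mu\alpha>\varphi_\lambda\alpha\ge\beta$ at $p$, that is, $p\in[w_\mu]$.

**Step 5: use connectedness.** Let $\lambda<\mu$. By (c), $w_\lambda\le w_\mu$. If $w_\lambda=w_\mu$, then (a) and (d) give $w_\lambda\wedge w'_\lambda=0$ and $w_\lambda\vee w'_\lambda=e$, and (C) contradicts (b). So $\lambda\mapsto w_\lambda$ is strictly increasing. $\square$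

## 5. A valuation ring with a prescribed chain of radicals

Now we want, for each chain $\Lambda$, a ring $A$ with $\Phi(A)\cong E\oplus\Lambda^+$. By Proposition 4.1, $E$ must contain a copy of $\Lambda$; we get it by building $\Lambda$ into a real closed field as a chain of orders of magnitude.

**Hahn groups.** For a chain $\Delta$ and a totally ordered Abelian group $R$, let $H(\Delta,R)$ be the group of maps $x:\Delta\to R$ with well-ordered support, with $v(x)=\min\operatorname{supp}x$ for $x\ne0$, ordered by $x>0\iff x\neq0$ and $x(v(x))>0$. We shall use
$$0<x\le y\ \Longrightarrow\ v(x)\ge v(y),\tag{4}$$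
which holds because otherwise $y-x$ has leading coefficient $-x(v(x))<0$.

Fix a countable real closed field $k$ (for Theorem A(2), a real closure of $k_0$ for some ordering) and a chain $\Lambda$. Let $\Delta=\{o\}\cup\Lambda$ with a new least element $o$. Let $\Gamma\subseteq H(\Delta,\mathbb Q)$ be the divisible ordered group of finitely supported maps, $g_\delta\in\Gamma$ the indicator of $\{\delta\}$, $w(\gamma)=\min\operatorname{supp}\gamma$ for $\gamma\ne0$, and $w(0)=\infty$, where $\infty$ is above $\Delta$. The *smallest* element of $\Delta$ dominates: $g_o>ng_\lambda$ for all $n$ and all $\lambda\in\Lambda$.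

The Hahn series field $k((t^\Gamma))$ has ordered additive group $H(\Gamma,k)$ and valuation $v$. It is real closed, since $k$ is real closed and $\Gamma$ is divisible (classical; N. Alling, *On the existence of real-closed fields that are $\eta_\alpha$-sets of power $\aleph_\alpha$*, Trans. AMS 103 (1962); S. Prieß-Crampe, *Angeordnete Strukturen*, Springer 1983). Let $K$ be the relative algebraic closure of $k(t^\gamma:\gamma\in\Gamma)$ in it. Then $K$ is real closed and $|K|=\max(|\Lambda|,\aleph_0)$.

Let $V=\{0\}\cup\{f\in K^\times:v(f)\ge0\}\supseteq k$, the valuation ring. For $f\in V\setminus\{0\}$ let $\rho(f)=w(v(f))\in\Delta\cup\{\infty\}$. Put $\varepsilon=t^{g_o}$, $c_\lambda=t^{g_\lambda}$ $(\lambda\in\Lambda)$, $c_\infty=1$. All are positive, $\rho(\varepsilon)=o$, and $\rho(c_\delta)=\delta$ for $\delta\in\Lambda^+$.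

For instance, if $\Lambda=\{\lambda\}$, then $\Gamma\cong\mathbb Q^2$ lexicographically, and $0<\varepsilon<c_\lambda^n<1$ for all $n\ge1$: there are two orders of smallness.

We need four properties.

**(V1)** *If $|f|\le1$, then $f\in V$. Every ideal $Q$ of $V$ is convex: $0\le a\le b\in Q$ implies $a\in Q$. Every nonnegative element of $V$ is a square in $V$.* The first is (4) with $y=1$. If $b\ne0$, then $a=b(a/b)$ with $a/b\in V$. If $0<c\in V$, then $c=d^2$ in $K$, and $v(d)=v(c)/2\ge0$.

**(V2)** *For $f,g\in V\setminus\{0\}$: $f\in\sqrt{gV}\iff\rho(f)\le\rho(g)$.* Note that $f^n\in gV\iff nv(f)\ge v(g)$. If $\rho(f)=\infty\le\rho(g)$, both values are $0$ and $f\in gV$. If $\delta=\rho(f)\le\rho(g)$ with $\delta\neq\infty$, then $v(f)(\delta)>0$ and both $v(f),v(g)$ vanish below $\delta$, so any $n$ with $n\,v(f)(\delta)>v(g)(\delta)$ works. If $\rho(g)<\rho(f)$, then $v(g)-nv(f)$ has the positive leading coefficient $v(g)(\rho(g))$ for every $n$, so no $n$ works.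

**(V3)** *Proper radical ideals of $V$ are prime; in particular $P:=\sqrt{\varepsilon V}=\{0\}\cup\{f\in V\setminus\{0\}:\rho(f)=o\}$ is prime.* The ideals of a valuation ring form a chain. A proper radical ideal is the intersection of the primes containing it, which form a chain, and the intersection of a chain of primes is prime. The description of $P$ is (V2), and $1\notin P$.

**(V4)** *$V[1/\varepsilon]=K$, and $\{\varepsilon^n:n\ge1\}$ is coinitial in $K^{>0}$.* For $f\in K^\times$ and $n>|v(f)(o)|$, the leading coefficient of $ng_o\mp v(f)$ sits at $o$ and is positive. So $ng_o>\pm v(f)$ for large $n$. Then $v(f\varepsilon^n)>0$, so $f=(f\varepsilon^n)/\varepsilon^n\in V[1/\varepsilon]$. If $f>0$, then $v(\varepsilon^n)>v(f)$ gives $\varepsilon^n<f$ by (4).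

## 6. Gluing the circle over $K$ to the spectrum of $V/P$

The radicals of the $c_\delta$ form a chain like $\Lambda^+$, and they will give the top part of the lattice. For the bottom part we take a geometric object over $K$ on which elements of $P$ stay negligible. The affine line does not work for this purpose: with $B=K[x]$ and $f=1+\varepsilon x$, $f$ is "$1$ plus something negligible", but at the point $x=-2/\varepsilon$ it is $-1$. The trouble is that $x$ is unbounded. On a circle the coordinates are bounded by $1$.

Let $B=K[x,y]/(x^2+y^2-1)$, $S=\{(x,y)\in K^2:x^2+y^2=1\}$, and $E_\Lambda:=\Phi(B)$ with top $e$. Let $I\subseteq B$ be the set of finite sums $\sum c_{ij}x^iy^j$ with all $c_{ij}\in P$, and let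
$$A_\Lambda:=V+I\subseteq B .$$
Since $I$ is closed under sums, products and multiplication by $V$, $A_\Lambda$ is a subring of $B$ containing $k$, and $I$ is an ideal of $A_\Lambda$.

**Proposition 6.1.** $\Phi(A_\Lambda)\cong E_\Lambda\oplus\Lambda^+$.

Write $A=A_\Lambda$, $X=\operatorname{Spec}_rA$, $U=\{\varepsilon>0\}$, $Z=X\setminus U$. As $\varepsilon=(t^{g_o/2})^2$ is a square in $A$, $U=\{p:\varepsilon\notin\operatorname{supp}p\}$.

**Step 1: the open part $U$ gives $E_\Lambda$.** The element $\varepsilon$ is invertible in $B$, and $A[1/\varepsilon]=B$: it contains $V[1/\varepsilon]=K$ by (V4), and $x=(\varepsilon x)/\varepsilon$, $y=(\varepsilon y)/\varepsilon$ with $\varepsilon x,\varepsilon y\in I$. Primes of $A[1/\varepsilon]$ correspond to primes of $A$ not containing $\varepsilon$, with the same residue fraction fields, hence the same orderings. The set $\{f/\varepsilon^n>0\}$ corresponds to $\{f>0\}\cap U$. So $\operatorname{Spec}_rB\to U$ is a homeomorphism, and as $U$ is open, $\{W\in\Phi(A):W\subseteq U\}\cong E_\Lambda$, with top $U$.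

**Step 2: the points of $Z$.** Evaluation at $(1,0)$ is a $K$-algebra map $B\to K$ that sends $I$ into $P$. So an element of $V\cap I$ lies in $P$. As $P\subseteq I$, we get $V\cap I=P$ and $A/I\cong V/P$.

A prime of $A$ contains $\varepsilon$ if and only if it contains $I$. One direction is $\varepsilon\in I$. For the other, let $c\in P$, with $c^n\in\varepsilon V$, $n\ge1$. Then
$$(cx^iy^j)^{n+1}=\varepsilon\cdot\frac{c^n}{\varepsilon}\,c\,x^{i(n+1)}y^{j(n+1)}\in\varepsilon I,$$
so a prime containing $\varepsilon$ contains each $cx^iy^j$. Hence the supports of points of $Z$ are among the primes $Q+I$, with $Q\supseteq P$ prime in $V$ and quotient $V/Q$.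

Each $V/Q$ has exactly one ring ordering. By (V1) the image of $V^{\ge0}$ consists of squares, so it is nonnegative in any ordering. This image is itself the positive cone of a total order: its union with its negative is everything, and if $a,b\in V^{\ge0}$ have classes with $\bar a=-\bar b$, then $0\le a\le a+b\in Q$, so $a\in Q$ by convexity. So $Z=\{z_Q:Q\supseteq P\text{ prime in }V\}$, and for $f=c+h$ with $c\in V$, $h\in I$,
$$f(z_Q)>0\iff c>0\text{ in }K\text{ and }c\notin Q.\tag{5}$$

**Step 3: the traces on $Z$ form the chain $\{\varnothing\}\cup\Lambda^+$.** For $\delta\in\Lambda^+$ let $O_\delta=\{z_Q:c_\delta\notin Q\}$. Let $c>0$ in $V$. If $\rho(c)=o$, then $c\in P$ and $\{z_Q:c\notin Q\}=\varnothing$. Otherwise $c$ and $c_{\rho(c)}$ have the same radical by (V2), and $\{z_Q:c\notin Q\}=O_{\rho(c)}$. Each $O_\delta$ contains $z_P$, because $\rho(c_\delta)=\delta\ne o$.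

Let $\lambda<\mu$ in $\Lambda^+$. Then $c_\lambda\in\sqrt{c_\mu V}$, so $c_\mu\in Q$ implies $c_\lambda\in Q$, that is, $O_\lambda\subseteq O_\mu$. The inclusion is strict: $Q=\sqrt{c_\lambda V}$ contains $\varepsilon$ and $c_\lambda$ but not $c_\mu$ by (V2), so it is proper, prime by (V3), and contains $P=\sqrt{\varepsilon V}$, and $z_Q\in O_\mu\setminus O_\lambda$.

So $\{\varnothing\}\cup\{O_\delta:\delta\in\Lambda^+\}$ is a chain of sets, with $O_\infty=Z$. By (5) it contains $\{f>0\}\cap Z$ for each $f\in A$, hence, being closed under finite unions and intersections, it contains $W\cap Z$ for every $W\in\Phi(A)$.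

**Step 4: gluing; every open set containing $z_P$ contains $U$.** It is enough to treat $\{f>0\}$, where $f=c+h$, $h=\sum c_{ij}x^iy^j$ with $c_{ij}\in P$, and $f(z_P)>0$. By (5), $c>0$ and $c\notin P$. Let $p\in U=\operatorname{Spec}_rB$. The map $K\to B(p)$ is injective since $K$ is a field, and order-preserving since the real closed field $K$ has only one ordering. From $x(p)^2+y(p)^2=1$ we get $|x(p)|,|y(p)|\le1$. So $|h(p)|\le\sum|c_{ij}|\in P$, and $\sum|c_{ij}|<c$, since otherwise $c\in P$ by convexity. Hence $f(p)\ge c-\sum|c_{ij}|>0$.

**Step 5: read off the lattice.** Let $W\in\Phi(A)$. Either $W\cap Z=\varnothing$ and $W\subseteq U$, or $W\cap Z=O_\delta\ni z_P$ for some $\delta\in\Lambda^+$, and then $W=U\cup O_\delta$ by Step 4. Conversely $U\cup O_\delta=\{c_\delta>0\}\in\Phi(A)$, by (5) and Step 4. The sets $U\cup O_\delta$ strictly increase with $\delta$ and strictly contain $U$. With Step 1, this is $E_\Lambda\oplus\Lambda^+$. $\square$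

In this example the embedding of Proposition 4.1 can be seen. Take $\alpha=\varepsilon(1-x)$, $\beta=\varepsilon(1+x)$ and $\varphi_\lambda=c_\lambda$, all in $A$ and nonnegative on $X$. On $U$, the condition $c_\lambda(1-x)>1+x$ means $x<\frac{c_\lambda-1}{c_\lambda+1}$. So $w_\lambda$ is an infinitesimal arc around $(-1,0)$, and it grows with $\lambda$.

## 7. The lattice of the circle is admissible

Regard points of $S$ as points of $\operatorname{Spec}_rB$ via evaluation into $K$, and let $\tau(W)=W\cap S$ for $W\in E_\Lambda$. It preserves unions and intersections.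

**Step 1: $\tau(W)\subseteq\tau(W')$ implies $W\subseteq W'$; in particular $\tau$ is injective.** Let $p\in W\setminus W'$. In the real closure of the ordered fraction field of $B(p)$, which is a real closed extension of $K$, the pair $(x(p),y(p))$ satisfies a quantifier-free formula over $K$ expressing membership in the circle, in $W$, and not in $W'$. By Tarski's transfer principle a point of $K^2$ satisfies it. So $\tau(W)\not\subseteq\tau(W')$.

**Step 2: a coordinate on the circle minus a point.** Let $N=(0,1)$ and
$$\sigma(s)=\Bigl(\frac{2s}{s^2+1},\frac{s^2-1}{s^2+1}\Bigr),$$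
a bijection $K\to S\setminus\{N\}$ with inverse $(x,y)\mapsto x/(1-y)$. It is a homeomorphism for the order topology, since both maps are rational with nonvanishing denominators. For $f=\sum c_{ij}x^iy^j$ of total degree $\le m$,
$$g(s)=(s^2+1)^mf(\sigma(s))=\sum c_{ij}(2s)^i(s^2-1)^j(s^2+1)^{m-i-j}$$
is a polynomial with the sign of $f(\sigma(s))$. The $(i,j)$ term has degree at most $2m-i$, so $\deg g\le2m$, and the coefficient of $s^{2m}$ is $\sum_jc_{0j}=f(N)$.

Let $\bar K=K\cup\{\pm\infty\}$, and let $\mathcal O(K)$ be the set of finite unions of open intervals $(a,b)$, $a<b$ in $\bar K$. It is closed under finite unions and intersections. Two open intervals that meet have an open interval as union, so each $O\in\mathcal O(K)$ is a disjoint union of finitely many open intervals, its *components* (maximal convex subsets). Their endpoints are not in $O$: an endpoint of one component that lies in $O$ would lie in another component, which would then meet the first. Since polynomials over a real closed field have constant sign on intervals without roots, Step 2 gives: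

* ($\alpha$) $\sigma^{-1}\tau(W)\in\mathcal O(K)$ for all $W\in E_\Lambda$;
* ($\beta$) if $N\in W$, then $\sigma(s)\in W$ for all large $s\in K$.

For ($\beta$), $N$ lies in some $\bigcap_j\{f_j>0\}\subseteq W$, and each corresponding $g_j$ has positive coefficient $f_j(N)$ at the top degree $s^{2m}$.

**Proposition 7.1.** $E_\Lambda$ is admissible and $|E_\Lambda|\le\max(|\Lambda|,\aleph_0)$.

*Proof.* The cardinality bound holds as $|B|=|K|$. For (I), let $a=\{1-x>0\}$ and $b=\{1+x>0\}$. They cover $\operatorname{Spec}_rB$ since $(1-x)+(1+x)=2$, and $(-1,0)\in a\setminus b$, $(1,0)\in b\setminus a$.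

For (C), let $W,W'$ be disjoint and cover $\operatorname{Spec}_rB$. Then $O=\sigma^{-1}\tau(W)$ and $O'=\sigma^{-1}\tau(W')$ partition $K$. Suppose both are nonempty. Then $O\ne K$, so some component of $O$ has an endpoint $c\in K$. As $c\notin O$, $c\in O'$, and an open interval around $c$ contained in $O'$ meets $O$, which is absurd. So, say, $O'=\varnothing$. By ($\beta$), $N\notin W'$, so $\tau(W')=\varnothing$ and $W'=\varnothing$ by Step 1. $\square$

## 8. Back-and-forth, and what counting can do

Here $\kappa$ is an infinite regular cardinal. A **$\kappa$-back-and-forth system** between structures $M,M'$ is a nonempty set $\mathcal I$ of isomorphisms between substructures of $M$ and of $M'$ such that for every $f\in\mathcal I$, $Y\subseteq M$, $Y'\subseteq M'$ with $|Y|,|Y'|<\kappa$, some $f'\in\mathcal I$ extends $f$ with $Y\subseteq\operatorname{dom}f'$ and $Y'\subseteq\operatorname{ran}f'$. For chains the empty map is allowed. For example, finite partial order isomorphisms form an $\omega$-back-and-forth system between any two dense chains without endpoints, since points can be added one at a time on either side.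

**Lemma 8.1** (Karp, easy direction). If there is a $\kappa$-back-and-forth system $\mathcal I$ between $M,M'$, then $M,M'$ satisfy the same $\mathscr L_{\infty\kappa}$ sentences.

*Proof.* We show by induction on $\varphi$: for all $f\in\mathcal I$ and all assignments $\bar a$ of the free variables of $\varphi$ into $\operatorname{dom}f$, $M\models\varphi[\bar a]\iff M'\models\varphi[f\bar a]$. For atomic formulas, $f$ is an isomorphism of substructures. Negation and conjunction are immediate. For $\exists\bar y\,\chi$ with fewer than $\kappa$ variables $\bar y$: given witnesses on one side, extend $f$ to $f'\in\mathcal I$ whose domain (respectively range) contains them, and apply the hypothesis to $f'$. $\square$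

**Lemma 8.2.** If there is a $\kappa$-back-and-forth system $\mathcal I$ between chains $\Lambda_0,\Lambda_1$ and $E$ is a bounded lattice, then $E\oplus\Lambda_0^+$ and $E\oplus\Lambda_1^+$ are $\mathscr L_{\infty\kappa}$-equivalent in the language $(\vee,\wedge,0,1)$.

*Proof.* For $f\in\mathcal I$, $\mathrm{id}_E\cup f\cup\{(\infty,\infty)\}$ is an order isomorphism between the bounded sublattices $E\cup\operatorname{dom}f\cup\{\infty\}$ and $E\cup\operatorname{ran}f\cup\{\infty\}$, hence a lattice isomorphism. These maps form a $\kappa$-back-and-forth system, because the elements of $E\cup\{\infty\}$ are already in all domains and ranges. Apply Lemma 8.1. $\square$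

**Finite quantifier strings.** We can already settle $\mathscr L_{\infty\omega}$. Let $\Lambda_1=\mathbb Q$, let $\Lambda_0=\omega_1\times\mathbb Q$ ordered lexicographically, a dense chain without endpoints of size $\aleph_1$, and let $E=E_{\mathbb Q}$, which is countable. Then $E\oplus\Lambda_1^+\cong\Phi(A_{\mathbb Q})$, and $E\oplus\Lambda_0^+$ is $\mathscr L_{\infty\omega}$-equivalent to it. But $E\oplus\Lambda_0^+$ is not a homomorphic image of any $\Phi(A')$, because by Proposition 4.1 the uncountable $\Lambda_0$ would inject into the countable $E$. The same counting works for longer quantifier strings, as soon as we have suitable chains.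

**Lemma 8.3.** Let $\lambda$ be infinite regular. There are chains $\Lambda_0,\Lambda_1$ with $|\Lambda_0|=\lambda^+$, $|\Lambda_1|=\lambda$, and a $\lambda$-back-and-forth system between them.

*Proof.* For a chain $L$ write $L\cdot M$, or $LM$, for $L\times M$ ordered lexicographically with first coordinate dominant: $L$ many copies of $M$ in a row. Let $M$ be the set of eventually zero sequences $\omega\to\lambda+1$, ordered lexicographically. Then $|M|=\lambda$, and $M\cong(\lambda+1)M$ by splitting off the first term.

**Step 1: $(\gamma+1)M\cong M$ for all $\gamma<\lambda^+$.** This will let us extend isomorphisms freely. Since $1+(\lambda+1)=\lambda+1$, we have $M\cong M+(\lambda+1)M\cong M+M$. For $\gamma<\lambda$, $(\gamma+1)+(\lambda+1)=\lambda+1$ gives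
$$M\cong(\gamma+1)M+M=\gamma M+M+M\cong\gamma M+M=(\gamma+1)M.$$
The case $\gamma=\lambda$ is known. For $\lambda<\gamma<\lambda^+$ use induction. If $\gamma=\delta+1$, then $(\gamma+1)M=(\delta+1)M+M\cong M+M\cong M$. If $\gamma$ is a limit of cofinality $\mu\le\lambda$, take a strictly increasing cofinal sequence $(\gamma_i)_{i<\mu}$ in $\gamma$ and cut $\gamma$ into the consecutive intervals $[\sup_{j<i}(\gamma_j+1),\gamma_i]$, each of order type $\delta_i+1$ with $\delta_i<\gamma$. (An ordinal $\zeta<\gamma$ lies in the interval of the least $i$ with $\zeta\le\gamma_i$.) Then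
$$(\gamma+1)M=\sum_{i<\mu}(\delta_i+1)M+M\cong\mu M+M=(\mu+1)M\cong M,$$
the last step because $\mu\le\lambda$.

**Step 2: the system.** Let $\Lambda_0=\lambda^+\cdot M$, $\Lambda_1=\lambda\cdot M$, and let $\mathcal I$ be the set of all order isomorphisms $\alpha M\to\beta M$ with $\alpha<\lambda^+$, $\beta<\lambda$. It contains the empty map. Given such $f$ and $Y,Y'$ of size $<\lambda$, regularity gives $\alpha'\in[\alpha,\lambda^+)$, $\beta'\in[\beta,\lambda)$ with $Y\subseteq(\alpha'+1)M$, $Y'\subseteq(\beta'+1)M$. The intervals $[\alpha,\alpha']$, $[\beta,\beta']$ have successor order types below $\lambda^+$, so $[\alpha,\alpha']M\cong M\cong[\beta,\beta']M$ by Step 1. So $f$ extends to an isomorphism $(\alpha'+1)M\to(\beta'+1)M$ in $\mathcal I$. $\square$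

*Proof of (B2).* Take these chains, $E=E_{\Lambda_1}$ and $D_i=E\oplus\Lambda_i^+$. Then $|E|\le\lambda$, $|D_1|=\lambda$, $|D_0|=\lambda^+$. The lattices are $\mathscr L_{\infty\lambda}$-equivalent by Lemma 8.2, and $D_1\cong\Phi(A_{\Lambda_1})$ by Proposition 6.1. As $E$ is admissible (Proposition 7.1), if $D_0$ were a homomorphic image of some $\Phi(A')$, Proposition 4.1 would inject $\Lambda_0$, of size $\lambda^+$, into $E$, of size at most $\lambda$. For singular $\lambda$ apply this to $\lambda^+$, using $\mathscr L_{\infty\lambda}\subseteq\mathscr L_{\infty\lambda^+}$. This yields fact (d) for all $\lambda$. $\square$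

**Where counting stops.** For $\mathscr L_{\infty\omega_1}$, (B2) gives $|D_0|=\aleph_2$, which is too large. Can counting work within size $\aleph_1$? Let $D_i=E\oplus\Lambda_i^+$ have size $\le\aleph_1$, with $E$ admissible, $D_0,D_1$ $\mathscr L_{\omega_1\omega_1}$-equivalent, and $D_1\cong\Phi(A)$. If $D_1$ were countable, the sentence $\exists(x_n)_{n<\omega}\forall y\bigvee_ny=x_n$ would make $D_0$ countable. Then $D_0$, which is distributive and completely normal like $D_1$, would be a $\Phi(A')$ by fact (b). So $|D_1|=\aleph_1$. If $E$ were countable, Proposition 4.1 would make $\Lambda_1$, hence $D_1$, countable. So $|E|=\aleph_1\ge|\Lambda_0|$, and no cardinality argument excludes an embedding $\Lambda_0\to E$.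

We therefore need an obstruction of order type: $\Lambda_0$ should contain a copy of $\omega_1$, and $E$ should not. Taking $\Lambda_0=\omega_1$ itself does not help. Countable quantifiers express "no descending $\omega$-sequence", "every proper initial segment is countable" and "uncountable", and these three together characterize $\omega_1$. So any $\Lambda_1$ equivalent to $\omega_1$ is isomorphic to it. The copy of $\omega_1$ must be hidden among many other points of $\Lambda_0$.

## 9. Short chains, short fields, short circles

From now on $\kappa$ is regular uncountable. A chain is **$\kappa$-short** if it has no strictly increasing and no strictly decreasing $\kappa$-sequence. Chains of size $<\kappa$ are $\kappa$-short, subchains of $\kappa$-short chains are $\kappa$-short, and adding finitely many points preserves $\kappa$-shortness. For $\kappa=\omega_1$, the chain $\mathbb R$ is $\kappa$-short, because the gaps of a strictly monotone $\omega_1$-sequence would contain uncountably many distinct rationals.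

We show that if $\Lambda$ is $\kappa$-short, then $E_\Lambda$ has no strictly increasing $\kappa$-sequence. The tool is

**(S)** *A weakly monotone $\kappa$-sequence $(x_\xi)$ in a $\kappa$-short chain is eventually constant.* Otherwise each $\xi$ has some $\eta>\xi$ with $x_\eta\ne x_\xi$. By regularity a recursion of length $\kappa$, with suprema at limits, yields increasing indices $\xi_i$ with $x_{\xi_{i+1}}\ne x_{\xi_i}$. By weak monotonicity $(x_{\xi_i})_{i<\kappa}$ is strictly monotone, a contradiction.

**Lemma 9.1.** If $\Delta$ and $R$ are $\kappa$-short, so is $H(\Delta,R)$.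

*Proof.* By the symmetry $x\mapsto-x$, suppose $(x_\xi)_{\xi<\kappa}$ is strictly increasing. We look for one coordinate at which a subsequence increases.

For fixed $\xi$, the map $\eta\mapsto v(x_\eta-x_\xi)$ $(\eta>\xi)$ is weakly decreasing by (4), so by (S) it equals some $\gamma_\xi$ for all $\eta\ge\theta(\xi)$, where $\xi<\theta(\xi)<\kappa$. For $\xi<\xi'$ and $\eta$ large, $0<x_\eta-x_{\xi'}<x_\eta-x_\xi$, so $\gamma_{\xi'}\ge\gamma_\xi$ by (4). By (S), $\gamma_\xi=\gamma$ for all $\xi\ge\xi_0$, for some $\gamma$ and $\xi_0$. By regularity choose $(\xi_i)_{i<\kappa}$ starting at $\xi_0$ with $\xi_j\ge\theta(\xi_i)$ for $i<j$. For $i<j$, $x_{\xi_j}-x_{\xi_i}$ is positive with $v$-value $\gamma$, so $x_{\xi_j}(\gamma)>x_{\xi_i}(\gamma)$. This is a strictly increasing $\kappa$-sequence in $R$, a contradiction. $\square$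

**Lemma 9.2.** If $K$ is a $\kappa$-short real closed field, $(\mathcal O(K),\subseteq)$ has no strictly increasing $\kappa$-sequence.

*Proof.* Let $n(O)$ be the number of components of $O$. As $\kappa$ is regular uncountable, a strictly increasing $\kappa$-sequence has a $\kappa$-subsequence with $n(O_\xi)$ constant. So it suffices to show by induction on $n$ that a weakly increasing $\kappa$-sequence with all $n(O_\xi)\le n$ is eventually constant. This is clear if all $O_\xi$ are empty, in particular if $n=0$. Otherwise pass to a tail of nonempty sets, with first components $(a_\xi,b_\xi)$. The $a_\xi=\inf O_\xi$ decrease weakly in the $\kappa$-short chain $\bar K$, so by (S) $a_\xi=a$ on a tail. There, for $\xi<\eta$, the convex set $(a,b_\xi)\subseteq O_\eta$ meets the component $(a,b_\eta)$, so it is contained in it, and $b_\xi\le b_\eta$. By (S), $b_\xi=b$ on a tail. Then $O_\xi=(a,b)\cup(O_\xi\cap(b,\infty))$, as $b\notin O_\xi$. The sets $O_\xi\cap(b,\infty)$ increase weakly and have at most $n-1$ components, so by induction they are eventually constant. $\square$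

**Proposition 9.3.** If $\Lambda$ is $\kappa$-short, $E_\Lambda$ has no strictly increasing $\kappa$-sequence.

*Proof.* The chains $\Delta=\{o\}\cup\Lambda$, $\mathbb Q$ and $k$ are $\kappa$-short. By Lemma 9.1 applied twice, $\Gamma\subseteq H(\Delta,\mathbb Q)$ and then $K\subseteq H(\Gamma,k)$ are $\kappa$-short. Let $(W_\xi)_{\xi<\kappa}$ be strictly increasing in $E_\Lambda$. By Step 1 of Section 7, $(\tau(W_\xi))$ is strictly increasing. The truth value of "$N\in W_\xi$" changes at most once, so it is constant on a tail, and there $(\sigma^{-1}\tau(W_\xi))$ is strictly increasing in $\mathcal O(K)$ by ($\alpha$). This contradicts Lemma 9.2. $\square$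

## 10. Two chains from a coherent family

It remains to find a $\kappa$-short chain that $\mathscr L_{\infty\kappa}$ cannot tell from a chain with an increasing $\kappa$-sequence. This is where $(\ast)_\kappa$ enters. A family with $e_\beta|_\alpha=^*e_\alpha$ is easy to get by restricting one $f:\kappa\to\mathbb Z$; but $(\ast)_\kappa$ requires that no such $f$ fits the whole family. Each proper initial part of the family does come from one function, namely a later $e_\beta$. So below each level, the family looks trivial.

**Lemma 10.1.** $(\ast)_{\omega_1}$ holds.

*Proof* (cf. Kunen, *Set Theory* (1980), Thm. II.5.9). We build injective $e_\alpha:\alpha\to\omega$ with co-infinite range and $e_\beta|_\alpha=^*e_\alpha$ for $\alpha\le\beta<\omega_1$. Injectivity will exclude a global $f$, and the co-infinite range leaves room to continue.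

**Step 1: zero and successors.** Put $e_0=\varnothing$ and $e_{\alpha+1}=e_\alpha\cup\{(\alpha,n)\}$ with $n\notin\operatorname{ran}e_\alpha$.

**Step 2: limits.** Let $\alpha=\sup\alpha_n$, $0=\alpha_0<\alpha_1<\cdots$. The union of the $e_{\alpha_n}$ is not a function, so we correct them one after another, reserving values to keep the range co-infinite. We build injective $t_n:\alpha_n\to\omega$ with $t_n=^*e_{\alpha_n}$ and $t_n\subseteq t_{n+1}$, and sets $F_n\subseteq F_{n+1}\subseteq\omega$ with $|F_n|=n$ and $F_n\cap\operatorname{ran}t_n=\varnothing$, starting from $t_0=F_0=\varnothing$.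

Given $t_n,F_n$, let $e=e_{\alpha_{n+1}}$ and $u=t_n\cup e|_{[\alpha_n,\alpha_{n+1})}$. Then $u=^*e$, so $u$ has co-infinite range. If $\xi\ge\alpha_n$ and $e(\xi)=t_n(\eta)$ with $\eta<\alpha_n$, then $t_n(\eta)\ne e(\eta)$ by injectivity of $e$, and this happens for finitely many $\eta$ only. So, again by injectivity of $e$, only finitely many $\xi\in[\alpha_n,\alpha_{n+1})$ have $e(\xi)\in\operatorname{ran}t_n\cup F_n$. Give these $\xi$ pairwise distinct new values outside $\operatorname{ran}u\cup F_n$, obtaining $t_{n+1}$ from $u$. It is injective, extends $t_n$, is $=^*e$, and its range is co-infinite and misses $F_n$. Let $F_{n+1}=F_n\cup\{m\}$ with $m\notin\operatorname{ran}t_{n+1}\cup F_n$.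

Put $e_\alpha=\bigcup_nt_n$. It is injective. Its range misses the infinite set $\bigcup_nF_n$, since $F_n\subseteq F_{n'}$ misses $\operatorname{ran}t_{n'}$ for all $n'\ge n$. For $\beta\le\alpha_n$, $e_\alpha|_\beta=t_n|_\beta=^*e_{\alpha_n}|_\beta=^*e_\beta$.

**Step 3: no global function.** If $f:\omega_1\to\mathbb Z$ had $f|_\alpha=^*e_\alpha$ for all $\alpha$, every $f|_\alpha$ would be finite-to-one. But $f$ takes some value uncountably often, so it is constant on a countably infinite set, which is contained in some $\alpha<\omega_1$. $\square$

Let $(e_\alpha)$ witness $(\ast)_\kappa$. Define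
$$\Lambda_0=\bigcup_{\alpha<\kappa}\{s\in\mathbb Z^\alpha:s=^*0_\alpha\},\qquad\Lambda_1=\bigcup_{\alpha<\kappa}\{s\in\mathbb Z^\alpha:s=^*e_\alpha\},$$
where $0_\alpha$ is the zero map on $\alpha$. Order both by: $s<t$ iff $s\subsetneq t$, or there is $\xi\in\operatorname{dom}s\cap\operatorname{dom}t$ with $s|_\xi=t|_\xi$ and $s(\xi)<t(\xi)$. Extending each $s$ to $\kappa$ by the value $-\infty$ turns this into the lexicographic order on $(\{-\infty\}\cup\mathbb Z)^\kappa$, so it is a total order. Both sets are closed under restriction to smaller ordinals. Each level (fixed domain $\alpha$) is nonempty of size $\le\max(|\alpha|,\aleph_0)<\kappa$. So $|\Lambda_0|=|\Lambda_1|=\kappa$, and $\Lambda_i^{\le\alpha}:=\{s\in\Lambda_i:\operatorname{dom}s\le\alpha\}$ has size $<\kappa$.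

**Lemma 10.2.** (i) $\Lambda_0$ contains a strictly increasing $\kappa$-sequence. (ii) $\Lambda_1$ is $\kappa$-short. (iii) There is a $\kappa$-back-and-forth system between $\Lambda_0$ and $\Lambda_1$.

*Proof.* (i) Take $(0_\alpha)_{\alpha<\kappa}$.

(ii) A long monotone sequence would converge level by level to a global function. Let $(t_\xi)_{\xi<\kappa}$ be strictly monotone in $\Lambda_1$, and fix $\alpha<\kappa$. As $|\Lambda_1^{\le\alpha}|<\kappa$ and the $t_\xi$ are distinct, regularity gives $\operatorname{dom}t_\xi\ge\alpha$ on a tail. If $s<t$ have domains $\ge\alpha$, then $s|_\alpha\le t|_\alpha$: the restrictions are equal if $s\subsetneq t$ or the first difference is at a point $\ge\alpha$, and strictly ordered in the same way otherwise. So $(t_\xi|_\alpha)$ is weakly monotone on a tail, in the $\alpha$th level of $\Lambda_1$, a chain of size $<\kappa$. By (S) it is eventually equal to some $b_\alpha=^*e_\alpha$. For $\alpha\le\beta$, $b_\alpha=b_\beta|_\alpha$. So $f=\bigcup_\alpha b_\alpha$ satisfies $f|_\alpha=^*e_\alpha$ for all $\alpha<\kappa$, contradicting the choice of $(e_\alpha)$.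

(iii) Below a fixed level, adding one function turns $\Lambda_0$ into $\Lambda_1$. For $\alpha<\kappa$ and $h:\alpha\to\mathbb Z$ with $h=^*e_\alpha$, let
$$\theta_h:\Lambda_0^{\le\alpha}\to\Lambda_1^{\le\alpha},\qquad\theta_h(s)=s+h|_{\operatorname{dom}s}.$$
For $\beta\le\alpha$, $h|_\beta=^*e_\beta$, so $\theta_h$ maps level $\beta$ of $\Lambda_0$ bijectively onto level $\beta$ of $\Lambda_1$, with inverse $t\mapsto t-h|_\beta$. It preserves and reflects inclusion, the place of the first difference, and the order of the values there. So it is an order isomorphism. Let $\mathcal I$ be the set of all these $\theta_h$. Given $\theta_h\in\mathcal I$ and $Y,Y'$ of size $<\kappa$, regularity gives $\beta\in[\alpha,\kappa)$ with $Y\subseteq\Lambda_0^{\le\beta}$ and $Y'\subseteq\Lambda_1^{\le\beta}$. Put $h'=h\cup e_\beta|_{[\alpha,\beta)}$. Since $h=^*e_\alpha=^*e_\beta|_\alpha$, we have $h'=^*e_\beta$, and $\theta_{h'}\supseteq\theta_h$. $\square$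

## 11. The two lattices $E_{\Lambda_1}\oplus\Lambda_0^+$ and $E_{\Lambda_1}\oplus\Lambda_1^+$

*Proof of (B1) and of Theorem A(1)–(3).* Let $\kappa$ be regular uncountable with $(\ast)_\kappa$; for Theorem A take $\kappa=\omega_1$, using Lemma 10.1. With $\Lambda_0,\Lambda_1$ as in Section 10, let $E=E_{\Lambda_1}$ and
$$D_0=E\oplus\Lambda_0^+,\qquad D_1=E\oplus\Lambda_1^+.$$
Both are bounded distributive lattices of cardinality $\kappa$, since $|E|\le\kappa$ by Proposition 7.1 and $|\Lambda_i|=\kappa$.

**Step 1: the logic does not separate them.** They are $\mathscr L_{\infty\kappa}$-equivalent by Lemmas 10.2(iii) and 8.2.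

**Step 2: $D_1$ is represented.** $D_1\cong\Phi(A_{\Lambda_1})$ by Proposition 6.1. Moreover $A_{\Lambda_1}\supseteq k\supseteq k_0$.

**Step 3: $D_0$ is not a quotient.** Suppose $D_0$ were a homomorphic image of some $\Phi(A')$. Since $E$ is admissible (Proposition 7.1), Proposition 4.1 gives a strictly increasing map $\Lambda_0\to E$. By Lemma 10.2(i), $E$ then has a strictly increasing $\kappa$-sequence. This contradicts Proposition 9.3, as $\Lambda_1$ is $\kappa$-short by Lemma 10.2(ii). $\square$

So the Corollary of Section 1 is proved, and the answer to the question is no.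

## 12. Why the $\ell$-group axioms accept $D_0$

Theorem A(4) remains. It shows exactly how the first attempt, "completely normal with countably based differences", fails: $D_0$ satisfies it.

**Proposition 12.1.** For all chains $\Lambda,\Lambda'$, $E_\Lambda\oplus\Lambda'^+$ has countably based differences.

*Proof.* Let $D=E_\Lambda\oplus\Lambda'^+$ and $a,b\in D$; we want a countable coinitial subset of $a\ominus b=\{u\in D:a\le b\vee u\}$.

**Step 1: the cases with a least element.** If $a\le b$, then $0$ is least in $a\ominus b$. Let $a\not\le b$ and $a\in\Lambda'^+$. Then $b<a$. A join $b\vee u$ lying outside $E_\Lambda$ is one of $b,u$, so $a\le b\vee u\iff a\le u$, and $a$ is least. In the remaining case $a\not\le b$ and $a\in E_\Lambda$, so also $b\in E_\Lambda$. Let $T=\tau(a)\setminus\tau(b)\subseteq S$, and let $\operatorname{int}_ST$ be its interior in $S$.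

**Step 2: $F=T\setminus\operatorname{int}_ST$ is finite.** By ($\alpha$), $\sigma^{-1}T$ is the difference of two members of $\mathcal O(K)$, so it is a finite union of points and open intervals. As $\sigma$ is a homeomorphism onto $S\setminus\{N\}$, which is open in $S$, a point of $T$ outside $F_0$ is interior to $T$, where $F_0$ consists of $N$ and finitely many images of points.

**Step 3: some $u_\ast\in E_\Lambda$ has $\tau(u_\ast)=\operatorname{int}_ST$.** This is a special case of the Finiteness Theorem (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thm. 2.7.2: a semialgebraic set open in a semialgebraic set $S\subseteq K^n$ is a finite union of sets $\{f_1>0,\dots,f_r>0\}\cap S$). On the circle it can be checked directly. The interior $G$ of $\sigma^{-1}T$ is the union of the interiors of its finitely many maximal convex subsets, so $G\in\mathcal O(K)$, and $\operatorname{int}_ST\setminus\{N\}=\sigma(G)$. For $s=x/(1-y)$ and $c\in K$ we have, on $S\setminus\{N\}$, $s>c\iff x-c(1-y)>0$ and $s<c\iff c(1-y)-x>0$, since $1-y>0$ there. At $N$ the polynomials $x-c(1-y)$, $c(1-y)-x$ and $1-y$ all vanish. So for every interval $(c,d)$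 with $c<d$ in $\bar K$, $\sigma((c,d))$ is $\tau$ of a basic set: use $x-c(1-y)>0$ if $c\ne-\infty$, $d(1-y)-x>0$ if $d\ne\infty$, and $1-y>0$. Hence $\sigma(G)$ is in the image of $\tau$. If $N\in\operatorname{int}_ST$, then by (V4) there is $m$ with $\{p\in S:\|p-N\|^2<\varepsilon^m\}\subseteq\operatorname{int}_ST$, and $\operatorname{int}_ST$ is the union of $\sigma(G)$ and this set, which is $\tau(\{\varepsilon^m-x^2-(y-1)^2>0\})$.

**Step 4: a coinitial sequence.** For $n\ge1$ let $u_n\in E_\Lambda$ have
$$\tau(u_n)=\operatorname{int}_ST\cup\bigcup_{q\in F}\{p\in S:\|p-q\|^2<\varepsilon^n\},$$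
which exists by Step 3, each disk being $\tau$ of one set $\{\varepsilon^n-(x-q_1)^2-(y-q_2)^2>0\}$. Since $T\subseteq\tau(u_n)$, we have $\tau(a)\subseteq\tau(b)\cup\tau(u_n)=\tau(b\vee u_n)$, so $a\le b\vee u_n$ by Step 1 of Section 7, that is, $u_n\in a\ominus b$.

Conversely let $u\in a\ominus b$. If $u\in\Lambda'^+$, then $u\ge u_n$ for all $n$. Otherwise $u\in E_\Lambda$, and $\tau(u)$ is open in $S$ and contains $T$. So it contains $\operatorname{int}_ST$ and a disk around each of the finitely many $q\in F$. By (V4), $\tau(u_n)\subseteq\tau(u)$ for large $n$, so $u_n\le u$ by Step 1 of Section 7. $\square$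

*Proof of Theorem A(4).* $D_1$ is completely normal by fact (a), and so is $D_0$ by Theorem A(1), complete normality being first-order. Both have countably based differences by Proposition 12.1, with $\Lambda=\Lambda_1$ and $\Lambda'=\Lambda_0$ or $\Lambda_1$, and both have size $\aleph_1$. By fact (e), both are isomorphic to lattices of principal $\ell$-ideals of Abelian $\ell$-groups. $\square$
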